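# The minimal exponent of a function in a product of two ideals

## 1. Log canonical thresholds are monotone; are minimal exponents?

Let $X$ be a smooth, irreducible, $n$-dimensional complex algebraic variety, $P\in X$ a point with ideal $\mathfrak m_P$, and $f\in\mathcal O_X(X)$ a nonzero function with $f(P)=0$, defining the hypersurface $Z$. Suppose that near $P$ we have $f\in\mathfrak m_P\mathfrak a$ for some ideal $\mathfrak a\subseteq\mathfrak m_P$. The question, from Mircea Mustață, "On some invariants of hypersurface singularities", arXiv:2603.15579 (2026), is whether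
$$\widetilde\alpha_P(f)\le\operatorname{lct}_P(\mathfrak m_P\mathfrak a).\tag{1}$$

The answer one would first guess is yes. The guess rests on the relation $\operatorname{lct}_P(f)=\min\{\widetilde\alpha_P(f),1\}$: the minimal exponent is an untruncated log canonical threshold. Log canonical thresholds grow with the ideal, so $\min\{\widetilde\alpha_P(f),1\}=\operatorname{lct}_P(f)\le\operatorname{lct}_P(\mathfrak m_P\mathfrak a)$, and (1) certainly holds when $\widetilde\alpha_P(f)\le1$. The guess will turn out to be correct, but this reason says nothing when $\widetilde\alpha_P(f)>1$. Before testing that range we fix the definitions.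

**Definition (Bernstein–Sato polynomial, minimal exponent).** The Bernstein–Sato polynomial $b_f(s)$ of $f$ at $P$ is the monic polynomial of least degree for which, near $P$,
$$b_f(s)\,f^s=\mathcal P(s)\,f^{s+1},\qquad \mathcal P(s)=\sum_j\mathcal P_js^j,$$
where the $\mathcal P_j$ are differential operators with regular coefficients. It exists and its roots are real (Kashiwara). Setting $s=-1$ gives $b_f(-1)f^{-1}=\mathcal P(-1)\cdot1$; the right side is regular and $f(P)=0$, so $b_f(-1)=0$, and we may write $b_f(s)=(s+1)\,\tilde b_f(s)$. The minimal exponent $\widetilde\alpha_P(f)$, in the sense of Saito, is the negative of the largest root of $\tilde b_f$, with $\widetilde\alpha_P(f)=\infty$ if and only if $Z$ is smooth at $P$ (in that case $b_f=s+1$ and $\tilde b_f=1$). Since $\min\{\widetilde\alpha_P(f),1\}=\operatorname{lct}_P(f)>0$, we always have $\widetilde\alpha_P(f)>0$.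

For example, let $f=x_1^2+\dots+x_j^2$ on $\mathbf C^n$ with $1\le j\le n$, at the origin. With $\Delta=\sum_{i\le j}\partial_{x_i}^2$,
$$\Delta f^{s+1}=\sum_{i\le j}\partial_{x_i}\big(2(s+1)x_if^s\big)=2(s+1)\big(jf^s+2s\,f\cdot f^{s-1}\big)=4(s+1)\big(s+\tfrac j2\big)f^s .$$
So $b_f$ divides $(s+1)(s+\frac j2)$. As $Z$ is singular at $0$, $\tilde b_f\ne1$, hence $\tilde b_f=s+\frac j2$ and $\widetilde\alpha_0(f)=\frac j2$. More generally we recall a textbook fact, used only in examples: if $f$ is a polynomial all of whose monomials have weight $1$ for positive weights $w_i$ of the variables, and the origin is an isolated critical point, then $\widetilde\alpha_0(f)=\sum w_i$. Extra variables on which $f$ does not depend change nothing.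

**Definition (log discrepancy, log canonical threshold).** A divisor $E$ over $X$ is a prime divisor on a smooth variety $\widetilde X$ with a proper birational morphism $\sigma:\widetilde X\to X$; its center is $\sigma(E)$. Its log discrepancy is $A_E=1+\operatorname{ord}_E(K_{\widetilde X/X})$. For a nonzero ideal $\mathfrak b$ vanishing at $P$,
$$\operatorname{lct}_P(\mathfrak b)=\inf_{E}\frac{A_E}{\operatorname{ord}_E(\mathfrak b)},$$
where $E$ runs over the divisors over $X$ whose center contains $P$ (the ratio is $\infty$ when $\operatorname{ord}_E(\mathfrak b)=0$). The infimum is a minimum, attained among the divisors on any log resolution of $\mathfrak b$. If $\mathfrak b\subseteq\mathfrak b'$, then $\operatorname{ord}_E(\mathfrak b)\ge\operatorname{ord}_E(\mathfrak b')$, so $\operatorname{lct}_P(\mathfrak b)\le\operatorname{lct}_P(\mathfrak b')$.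

For example, if $E$ is the exceptional divisor of the blow-up of $P$, then $A_E=n$. This blow-up is a log resolution of $\mathfrak m_P^2$, so $\operatorname{lct}_P(\mathfrak m_P^2)=n/2$. For a monomial ideal $\mathfrak b$ on $\mathbf C^n$ we recall Howald's formula, again only for examples: $\operatorname{lct}_0(\mathfrak b)=\min_w\frac{\sum w_i}{\operatorname{ord}_w(\mathfrak b)}$ over weights $w\in\mathbf R^n_{\ge0}$ with $\operatorname{ord}_w(\mathfrak b)>0$, where $\operatorname{ord}_w(\mathfrak b)$ is the least weight of a monomial in $\mathfrak b$.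

## 2. Squares, bilinear forms, and two functions that break monotonicity

**One variable.** Let $n=1$, $\mathfrak a=(x^e)$ with $e\ge1$. Then $f$ is a unit times $x^d$ with $d\ge e+1\ge2$, $\operatorname{lct}_0(f)=\frac1d<1$, so $\widetilde\alpha_0(f)=\frac1d\le\frac1{e+1}=\operatorname{lct}_0(\mathfrak m_0\mathfrak a)$.

**The case of the maximal ideal.** Let $\mathfrak a=\mathfrak m_0$ in $\mathbf C^n$, so the right side of (1) is $\frac n2$. The functions $x_1^2+\dots+x_j^2$ have $\widetilde\alpha_0=\frac j2\le\frac n2$, with equality for $j=n$. So (1) can be an equality far above $1$.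

**A bilinear form.** On $\mathbf C^{2p}$ with coordinates $u_1,\dots,u_p,v_1,\dots,v_p$ let $\mathfrak a=(u_1,\dots,u_p)$ and $f=\sum u_iv_i\in\mathfrak m_0\mathfrak a$. A linear change of coordinates makes $f$ a sum of $2p$ squares, so $\widetilde\alpha_0(f)=p$. If the $u_i,v_i$ have weights $a_i,b_i$, then $\operatorname{ord}_w(\mathfrak m_0\mathfrak a)=\min_ia_i+\min_i\{a_i,b_i\}\le\min_i a_i+\min_ib_i\le\frac1p\sum(a_i+b_i)$, with equality when all weights are $1$. By Howald's formula $\operatorname{lct}_0(\mathfrak m_0\mathfrak a)=p$. Again equality.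

**Unequal weights.** On $\mathbf C^3$ let $f=x^2+y^2+z^3$, $\mathfrak a=(x,y,z^2)$. Here $\widetilde\alpha_0(f)=\frac12+\frac12+\frac13=\frac43$. For weights $w$ put $c=\min(w_1,w_2)$. Then $\operatorname{ord}_w(\mathfrak m_0\mathfrak a)=\min(w_1,w_2,w_3)+\min(w_1,w_2,2w_3)\le\min(c,w_3)+c$ and $\sum w_i\ge2c+w_3$. If $w_3\le c$, then $2(2c+w_3)-3(c+w_3)=c-w_3\ge0$; if $w_3>c$, then $2(2c+w_3)\ge6c$. So $\sum w_i\ge\frac32\operatorname{ord}_w(\mathfrak m_0\mathfrak a)$, with equality for $w=(1,1,1)$, and $\operatorname{lct}_0(\mathfrak m_0\mathfrak a)=\frac32\ge\frac43$. The smaller ideal $(x^2,y^2,z^3)$, generated by the products actually used to write $f$, has threshold exactly $\frac43$, since $w_1,w_2\ge\frac12\operatorname{ord}_w$ and $w_3\ge\frac13\operatorname{ord}_w$. So the natural bound should see only those products.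

Every test says yes. Yet the principle behind the guess, "if $f\in\mathfrak c$ then $\widetilde\alpha_P(f)\le\operatorname{lct}_P(\mathfrak c)$", is false, in two ways.

1. The condition $\mathfrak a\subseteq\mathfrak m_P$ cannot be dropped. For $\mathfrak a=\mathcal O_X$ and $f=x_1$ one has $f\in\mathfrak m_P\mathfrak a$ and $\widetilde\alpha_P(f)=\infty>n=\operatorname{lct}_P(\mathfrak m_P)$.
2. The product structure cannot be weakened to $f\in\mathfrak c\subseteq\mathfrak m_P^2$. For $n\ge3$, $f=\sum_{i=1}^n x_i^2$ and $\mathfrak c=(f)$, one has $\widetilde\alpha_P(f)=\frac n2>1=\operatorname{lct}_P(\mathfrak c)$.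

So a proof has to use that $f$ is a sum of products of two functions vanishing at $P$.

## 3. The bound for sums of products, and its sharpness

**Theorem A.** Let $g_1,\dots,g_d,h_1,\dots,h_d\in\mathfrak m_P$, let $f=\sum_ig_ih_i\ne0$, and let $\mathfrak c=(g_1h_1,\dots,g_dh_d)$. Then $\widetilde\alpha_P(f)\le\operatorname{lct}_P(\mathfrak c)$.

**Corollary.** If $0\ne f\in\mathfrak m_P\mathfrak a$ with $\mathfrak a\subseteq\mathfrak m_P$, then $\widetilde\alpha_P(f)\le\operatorname{lct}_P(\mathfrak m_P\mathfrak a)$. More generally, if $0\ne f\in\mathfrak a\mathfrak b$ with $\mathfrak a,\mathfrak b\subseteq\mathfrak m_P$, then $\widetilde\alpha_P(f)\le\operatorname{lct}_P(\mathfrak a\mathfrak b)$.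

The Corollary follows from Theorem A: write $\mathfrak b=(h_1,\dots,h_d)$ and $f=\sum g_ih_i$ with $g_i\in\mathfrak a$. Then $\mathfrak c=(g_ih_i)_i\subseteq\mathfrak a\mathfrak b$, so $\widetilde\alpha_P(f)\le\operatorname{lct}_P(\mathfrak c)\le\operatorname{lct}_P(\mathfrak a\mathfrak b)$. For the first sentence, replace the pair $(\mathfrak a,\mathfrak b)$ by $(\mathfrak m_P,\mathfrak a)$.

**Theorem B.** Let $\mathfrak c=(b_1,\dots,b_t)\ne0$, where each $b_j$ is a product of two elements of $\mathfrak m_P$ (for instance $\mathfrak c=\mathfrak m_P\mathfrak a$ or $\mathfrak a\mathfrak b$ with $\mathfrak a,\mathfrak b\subseteq\mathfrak m_P$). Then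
$$\operatorname{lct}_P(\mathfrak c)=\max\{\widetilde\alpha_P(f):0\ne f\in\mathfrak c\,\mathcal O_{X,P}\},$$
and the maximum is attained by a general linear combination $f=\sum\lambda_jb_j$, $\lambda_j\in\mathbf C$.

For $\mathfrak a=(x,y,z^2)$ in $\mathbf C^3$ the value $\frac32$ is reached, for instance, by $x^2+yz\in\mathfrak m_0\mathfrak a$, a nondegenerate quadratic form in three variables.

Two results are taken from M. Mustață, M. Popa, *Hodge ideals for $\mathbf Q$-divisors, V-filtration, and minimal exponent*, Forum Math. Sigma 8 (2020), e19.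

**(MP1)** (Theorem E(1) there.) If $H\subset M$ is a smooth hypersurface in a smooth variety, $Q\in H$, $F(Q)=0$ and $F|_H\not\equiv0$, then $\widetilde\alpha_Q(F|_H)\le\widetilde\alpha_Q(F)$.

**(MP2)** (Corollary D there; used only for Theorem B.) Let $D$ be a reduced divisor on $X$ and $\sigma:\widetilde X\to X$ a log resolution of $(X,D)$ that is an isomorphism over $X\smallsetminus D$ and for which the strict transform $\widetilde D$ is smooth. If $\sigma^*D=\widetilde D+\sum a_iE_i$ and $K_{\widetilde X/X}=\sum k_iE_i$ with $E_i$ exceptional, then $\widetilde\alpha_Q(D)\ge\min_i\frac{k_i+1}{a_i}$ for all $Q\in D$.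

Everything is local at $P$. We shrink $X$ freely and take it affine, with regular functions $x_1,\dots,x_n$ that form étale coordinates and generate $\mathfrak m_P$. In Theorem A we discard the indices with $g_ih_i=0$, so all $g_i,h_i$ are nonzero.

## 4. Why divisors and volumes over $X$ do not suffice

For log canonical thresholds, monotonicity is proved one divisor at a time: $\operatorname{lct}_P(f)\le A_E/\operatorname{ord}_E(f)\le A_E/\operatorname{ord}_E(\mathfrak c)$. One would like the same for $\widetilde\alpha_P$, but the bound $\widetilde\alpha_P(f)\le A_E/\operatorname{ord}_E(f)$ is false. For $f=\sum_{i=1}^nx_i^2$, $n\ge3$, the divisor $E=Z$ gives the ratio $1<\frac n2$. Divisors with center $P$ do no better: on the blow-up of $P$, take the strict transform of $Z$ and the exceptional divisor, which cross normally, and the monomial divisor along their intersection with weights $(k,1)$, $k\ge1$. Its ratio is $\frac{k+n}{k+2}$, which is less than $\frac n2$ because $2k<nk$. So the numbers $\operatorname{ord}_E(f)$ cannot be the whole input;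 we must use that $f$ is quadratic in functions of smaller order.

An analytic attempt shows more. Lemma 1 below says that, after averaging, the integral $\int e^{2i\operatorname{Re}(\mu f)}\varphi$ decays at least as fast as $|\mu|^{-2\beta}$ for every $\beta<\widetilde\alpha_P(f)$. Slow decay therefore bounds $\widetilde\alpha_P(f)$ from above. Now fix $E$ with $A=A_E$ and $N=\operatorname{ord}_E(\mathfrak c)$. On the set where each $g_i$ and $h_i$ is so small that $|g_ih_i|\le R^{-1}$ for all $i$, the phase $\mu f$ stays bounded for $|\mu|\le R$, and such a set has volume at least $cR^{-2A/N}$ (Lemma 5). If the rest of the domain did no harm, we would get $R^{-2A/N}\lesssim R^{-2\beta}$, which is the theorem. But the rest can cancel. For $f=\sum_{i=1}^n x_i^2$ the set $\{|f|\le R^{-1}\}$ near $0$ has volume at least $cR^{-2}$ ($f$ is a coordinate near a smooth point of $Z$), while the averaged integral is $O(R^{-2\beta})$ for every $\beta<\frac n2$. And one cannot cut off to the small set by a function depending on $R$: the constants in Lemma 1 involve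 derivatives of the cutoff, which grow like powers of $R$. This is where the direct argument stops.

The way past it is to produce the cutoff by integrating over new variables. If we replace $f$ by $f+\sum_ly_l\delta_l\ell_l$, then integration against $\Psi(y)$ multiplies $e^{2i\operatorname{Re}(\mu f)}$ by the Fourier transform $\widehat\Psi(\mu\delta_1\ell_1,\mu\delta_2\ell_2,\dots)$, which is a cutoff at $|\ell_l|\lesssim|\mu\delta_l|^{-1}$. The scales $\delta_l$ must shrink with $|\mu|$, so we make them powers of another new variable $\tau$, and let a term $w\tau^{kN}$ select the right size of $\tau$. The enlarged function $F$ does not depend on $\mu$, and if all powers of $\tau$ are positive it restricts to $f$ on $\tau=0$; then (MP1) says its minimal exponent is at least that of $f$, and Lemma 1 applies to $F$ with fixed constants. The quadratic structure will enter twice: it makes the powers of $\tau$ positive, and it allows the Fourier transform to cancel the phase $\mu f$ exactly.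

## 5. Decay of averaged oscillatory integrals

Let $M$ be a smooth complex variety, $Q\in M$, $F$ a nonzero regular function near $Q$ with $F(Q)=0$, and $\alpha=\widetilde\alpha_Q(F)\in(0,\infty]$. Fix holomorphic coordinates near $Q$ and the corresponding Lebesgue measure. For $\Phi\in C_c^\infty$ with support near $Q$ and $\mu\in\mathbf C^*$ put
$$I_\Phi(\mu)=\int e^{2i\operatorname{Re}(\mu F)}\Phi,\qquad\bar I_\Phi(r)=\frac1{2\pi}\int_0^{2\pi}I_\Phi(re^{i\gamma})\,d\gamma .$$

**Lemma 1.** There is a neighborhood $U$ of $Q$ such that for all $\Phi\in C_c^\infty(U)$, all $\kappa\in C_c^\infty((0,\infty))$ and all $\beta<\alpha$,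
$$\int_0^\infty\bar I_\Phi(r)\,\kappa(r/R)\,\frac{dr}r=O(R^{-2\beta})\qquad(R\to\infty).$$

Let $b(s)F^s=\mathcal P(s)F^{s+1}$ be the functional equation on a coordinate neighborhood $U$ of $Q$, with $b(s)=(s+1)\tilde b(s)$. All roots of $\tilde b$ are real and $\le-\alpha$, and $\tilde b=1$ if $\alpha=\infty$.

**Step 1: a differential equation in $\mu$.** This step turns the functional equation into one for $e^{i\mu F}$. Setting $s=m\in\mathbf Z_{\ge0}$ gives $\tilde b(m)F^m=\frac1{m+1}\mathcal P(m)F^{m+1}$, and $s=-1$ gives $\mathcal P(-1)\cdot1=0$. Put $\theta=\mu\partial_\mu$, so $\theta\mu^m=m\mu^m$. Expanding the exponential, which converges together with its derivatives locally uniformly,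
$$\tilde b(\theta)e^{i\mu F}=\sum_{m\ge0}\frac{(i\mu)^m}{m!}\tilde b(m)F^m=\sum_{m\ge0}\frac{(i\mu)^m}{(m+1)!}\mathcal P(m)F^{m+1}=\frac1{i\mu}\sum_{m\ge1}\frac{(i\mu)^m}{m!}\mathcal P(m-1)F^m .$$
The missing term $m=0$ of the last sum is $\mathcal P(-1)\cdot1=0$, so we may add it, and
$$\tilde b(\theta)e^{i\mu F}=\frac1{i\mu}\mathcal P(\theta-1)e^{i\mu F},\qquad \mathcal P(\theta-1)=\sum_j\mathcal P_j(\theta-1)^j .$$
The vanishing of $\mathcal P(-1)\cdot 1$ is what lets us use $\tilde b$ here in place of $b$.

**Step 2: an equation for $\bar I_\Phi$.** We pass to the real phase and average. Replace $\mu$ by $-\mu$ and conjugate; with $\bar\theta=\bar\mu\partial_{\bar\mu}$, and since $\tilde b$ has real coefficients, we get $\tilde b(\bar\theta)e^{i\bar\mu\bar F}=\frac1{i\bar\mu}\overline{\mathcal P}(\bar\theta-1)e^{i\bar\mu\bar F}$. Here $\overline{\mathcal P}_l$ denotes the conjugate (antiholomorphic) operator. Multiply the two equations: $\theta,\mathcal P_j$ act only on the holomorphic factor of $e^{2i\operatorname{Re}(\mu F)}=e^{i\mu F}e^{i\bar\mu\bar F}$,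 and $\bar\theta,\overline{\mathcal P}_l$ only on the other. Multiplying by $\Phi$ and integrating by parts in the space variables,
$$\tilde b(\theta)\tilde b(\bar\theta)I_\Phi=-|\mu|^{-2}\sum_{j,l}(\theta-1)^j(\bar\theta-1)^lI_{\Phi_{jl}},\qquad\Phi_{jl}=\mathcal P_j^T\,\overline{\mathcal P}_l^{\,T}\Phi\in C_c^\infty(U),$$
where $T$ denotes the transpose for Lebesgue measure. In polar coordinates $\mu=re^{i\gamma}$ we have $\theta=\frac12(r\partial_r-i\partial_\gamma)$ and $\bar\theta=\frac12(r\partial_r+i\partial_\gamma)$. The average over $\gamma$ of a $\gamma$-derivative is $0$, so averaging turns both into $\vartheta=\frac12r\frac d{dr}$: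
$$\tilde b(\vartheta)^2\bar I_\Phi=-r^{-2}\sum_{j,l}(\vartheta-1)^{j+l}\bar I_{\Phi_{jl}}.\tag{2}$$

**Step 3: continuation of a Mellin transform.** The gain $r^{-2}$ in (2) lets us move to the right by one unit at a time. We have $|\bar I_\Phi|\le\|\Phi\|_{L^1}$, and $\vartheta^j\bar I_\Phi=O(r^j)$ for $r\ge1$ because $F$ is bounded on $\operatorname{supp}\Phi$. Put
$$M_\Phi(z)=\int_1^\infty\bar I_\Phi(r)\,r^{2z-1}\,dr,$$
which is holomorphic for $\operatorname{Re}z<0$ and bounded on $\operatorname{Re}z\le-\delta$ for each $\delta>0$. If $G$ grows at most polynomially and $\operatorname{Re}z\ll0$, integration by parts gives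
$$\int_1^\infty(\vartheta G)\,r^{2z-1}dr=-z\int_1^\infty G\,r^{2z-1}dr-\tfrac12G(1).$$
Multiply (2) by $r^{2z-1}$ and integrate. On the left $\vartheta$ becomes $-z$. On the right the factor $r^{-2}$ replaces $z$ by $z-1$, and $\vartheta-1$ becomes $-(z-1)-1=-z$. The boundary terms are polynomials in $z$. So
$$\tilde b(-z)^2M_\Phi(z)=-\sum_{j,l}(-z)^{j+l}M_{\Phi_{jl}}(z-1)+(\text{polynomial in }z).\tag{3}$$
If $\operatorname{Re}z\le c<\alpha$ and $\rho\le-\alpha$ is a root of $\tilde b$, then $|-z-\rho|\ge-\rho-\operatorname{Re}z\ge\alpha-c$; so $|\tilde b(-z)|$ is bounded below on $\operatorname{Re}z\le c$, by a positive constant. We claim that for each integer $m\ge0$ every $M_\Phi$ with $\Phi\in C_c^\infty(U)$ extends holomorphically to $\operatorname{Re}z<\min(m,\alpha)$, with at most polynomial growth on closed vertical strips contained there. For $m=0$ this was seen above. If it holds for $m$, then all $M_{\Phi_{jl}}(z-1)$ are defined for $\operatorname{Re}z<\min(m,\alpha)+1$ with such growth, and (3) solved for $M_\Phi(z)$ gives the claim for $m+1$.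 Hence it holds on $\operatorname{Re}z<\alpha$.

**Step 4: shifting the contour.** We recover the averaged integral from $M_\Phi$. Let $\tilde\kappa(z)=\int_0^\infty\kappa(\rho)\rho^{-2z}\frac{d\rho}\rho$, which is entire and rapidly decreasing on vertical strips. With $\rho=e^u$ this is a Fourier transform in $u$, and Fourier inversion reads $\kappa(\rho)=\frac1{\pi i}\int_{\operatorname{Re}z=c}\tilde\kappa(z)\rho^{2z}\,dz$ for any real $c$. For $R$ large, $\kappa(r/R)$ vanishes for $r\le1$, so for $c<0$
$$\int_0^\infty\bar I_\Phi(r)\,\kappa(r/R)\,\frac{dr}r=\frac1{\pi i}\int_{\operatorname{Re}z=c}\tilde\kappa(z)\,R^{-2z}M_\Phi(z)\,dz .$$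
The integrand is holomorphic on $\operatorname{Re}z<\alpha$ and rapidly decreasing on closed vertical strips there. So we may move the line to $\operatorname{Re}z=\beta$ for any $\beta<\alpha$, and the integral is $O(R^{-2\beta})$. This proves Lemma 1. $\square$

## 6. Divisors centered at $P$ and the weights they define

We shall need all $\operatorname{ord}_E(g_i)$ and $\operatorname{ord}_E(h_i)$ to be positive. This holds if $E$ has center $P$, and such divisors suffice.

**Lemma 2.** $\operatorname{lct}_P(\mathfrak c)=\inf_EA_E/\operatorname{ord}_E(\mathfrak c)$, where $E$ runs over the divisors over $X$ with center exactly $\{P\}$.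

*Proof.* "$\le$" holds because the infimum is over fewer divisors. For "$\ge$", take a log resolution $\sigma:\widetilde X\to X$ of $\mathfrak m_P\mathfrak c$; then both $\mathfrak m_P\mathcal O_{\widetilde X}$ and $\mathfrak c\,\mathcal O_{\widetilde X}$ are ideals of divisors supported on a simple normal crossing divisor. Let $E_1$ compute $\operatorname{lct}_P(\mathfrak c)=A_1/a_1$, with $P\in\sigma(E_1)$. If $\operatorname{ord}_{E_1}(\mathfrak m_P)>0$, then $E_1$ has center $\{P\}$ and we are done. Otherwise pick $y\in E_1\cap\sigma^{-1}(P)$. Since $y$ lies in the zero locus of $\mathfrak m_P\mathcal O_{\widetilde X}$, some component $E_2\ni y$ has $\operatorname{ord}_{E_2}(\mathfrak m_P)>0$, and $E_2\ne E_1$. Let $W$ be the component of $E_1\cap E_2$ through $y$.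

Blow up $W$; then blow up the intersection, over the generic point of $W$, of the new exceptional divisor with the strict transform of $E_1$; and so on, $k$ times. In each blow-up of the intersection of two components $E,E'$ of a normal crossing divisor, the new divisor has log discrepancy $(A_E-1)+(A_{E'}-1)+1+1=A_E+A_{E'}$, and its orders are the sums of the two orders. So the $k$-th divisor $E^{(k)}$, which is the monomial one with weights $(k,1)$ in $(E_1,E_2)$, has log discrepancy $kA_1+A_2$ and order $ka_1+a_2$ on $\mathfrak c$, where $A_2=A_{E_2}$ and $a_2=\operatorname{ord}_{E_2}(\mathfrak c)$. Moreover $\operatorname{ord}_{E^{(k)}}(\mathfrak m_P)=\operatorname{ord}_{E_2}(\mathfrak m_P)>0$, so its center is $\{P\}$. Finally $\frac{kA_1+A_2}{ka_1+a_2}\to\frac{A_1}{a_1}$ as $k\to\infty$. $\square$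

From now on we fix $E$ with center $P$, and put $A=A_E$, $N=\operatorname{ord}_E(\mathfrak c)$, $\alpha=\widetilde\alpha_P(f)$. By Lemma 2, Theorem A follows once we show
$$\alpha\le\frac AN.\tag{4}$$

**Choice of weights.** We want weights for the $g_i,h_i$ that are at most their orders along $E$ and add up to $N$ in each product. All $\operatorname{ord}_E(g_i),\operatorname{ord}_E(h_i),\operatorname{ord}_E(x_j)$ are $\ge1$, and $\operatorname{ord}_E(g_i)+\operatorname{ord}_E(h_i)\ge N\ge2$. Put
$$p_i=\min(\operatorname{ord}_E(g_i),N-1),\qquad q_i=N-p_i .$$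
Then $1\le p_i\le\operatorname{ord}_E(g_i)$ and $1\le q_i\le N-1$. Also $q_i\le\operatorname{ord}_E(h_i)$: if $p_i=\operatorname{ord}_E(g_i)$, then $q_i=N-\operatorname{ord}_E(g_i)\le\operatorname{ord}_E(h_i)$; if $p_i=N-1$, then $q_i=1$. Let $m=2d+n$ and
$$(\ell_1,\dots,\ell_m)=(g_1,\dots,g_d,h_1,\dots,h_d,x_1,\dots,x_n),\qquad(e_1,\dots,e_m)=(p_1,\dots,p_d,q_1,\dots,q_d,1,\dots,1).$$
With $q(Y)=\sum_{i=1}^dY_iY_{d+i}$ we have
$$1\le e_l\le N-1,\qquad\operatorname{ord}_E(\ell_l)\ge e_l,\qquad f=q(\ell_1,\dots,\ell_m),\qquad q(t^{e_1}Y_1,\dots,t^{e_m}Y_m)=t^Nq(Y).\tag{5}$$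
The coordinates $x_j$ play no role in $q$; they are there so that smallness of all $\ell_l$ forces a point to be close to $P$.

## 7. A family through $f$ with minimal exponent at least $\alpha$

Fix an integer $k\ge1$. On $X\times\mathbf A^1_\tau\times\mathbf A^m_y\times\mathbf A^1_w$ let
$$F=f+\sum_{l=1}^my_l\,\tau^{k(N-e_l)}\ell_l+w\,\tau^{kN}.\tag{6}$$

**The minimal exponent of $F$.** We transfer the hypothesis from $f$ to $F$. By (5) all exponents of $\tau$ in (6) are positive. So for every $(y^0,w^0)\in\mathbf C^{m+1}$ the restriction of $F$ to $\{\tau=0,\ y=y^0,\ w=w^0\}\cong X$ is $f\ne0$. Restrict to the hypersurfaces $y_1=y_1^0,\dots,y_m=y^0_m$, $w=w^0$, $\tau=0$ one after the other; no restriction vanishes identically, since the last one does not, and all vanish at the point. (MP1) gives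
$$\widetilde\alpha_{(P,0,y^0,w^0)}(F)\ge\alpha\qquad\text{for all }(y^0,w^0)\in\mathbf C^{m+1}.\tag{7}$$
This is the first use of the product structure. If we tried $f=\sum x_i^2$ with $E=Z$, $N=1$ and the single function $\ell=f$ of weight $1$, the exponent $k(N-e)$ would be $0$, and at $y^0=-1$ the restriction to $\tau=0$ would be $f-f=0$.

For example, take $f=uv$ on $\mathbf C^2$ and $E$ the exceptional divisor of the blow-up of $0$: $A=N=2$, $g=u$, $h=v$, both of weight $1$. Leaving out the coordinates, which would repeat $u$ and $v$,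
$$F=uv+y_1\tau^ku+y_2\tau^kv+w\tau^{2k}=(u+y_2\tau^k)(v+y_1\tau^k)+(w-y_1y_2)\tau^{2k}.$$
Where $w\ne y_1y_2$, a $2k$-th root of $w-y_1y_2$ can be absorbed into $\tau$; then $F$ has the form $u'v'+\tau'^{\,2k}$ and minimal exponent $1+\frac1{2k}$. This exceeds $\widetilde\alpha_0(uv)=1$, in accordance with (7), and it equals $(A+\frac1k)/N$, the upper bound that the proof will give for each fixed $k$.

**The integrals.** Let $B_0$ be a relatively compact open coordinate neighborhood of $P$ in the classical topology, with Lebesgue measure $dx$ in the coordinates $x_j$. Let $\varphi\in C_c^\infty(B_0)$ and $\chi\in C_c^\infty(\mathbf C)$ have values in $[0,1]$. For $\Psi$ in the Schwartz space $\mathcal S(\mathbf C^{m+1})$ put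
$$\widehat\Psi(Y,\omega)=\int\Psi(y,w)\,e^{2i\operatorname{Re}(\sum y_lY_l+w\omega)}\,dy\,dw,$$
$$I_\Psi(\mu)=\int\varphi(x)\,\chi(\tau)\,e^{2i\operatorname{Re}(\mu f(x))}\,\widehat\Psi\big((\mu\tau^{k(N-e_l)}\ell_l(x))_l,\ \mu\tau^{kN}\big)\,dx\,d\tau .$$
The map $\Psi\mapsto\widehat\Psi$ is a Fourier transform on $\mathbf C^{m+1}\cong\mathbf R^{2m+2}$, so it is a bijection of $\mathcal S$. By Fubini $I_\Psi(\mu)=\int e^{2i\operatorname{Re}(\mu F)}\varphi\chi\Psi$.

**The upper bound.** This step says that $I_\Psi$ decays as (7) predicts when $\Psi$ has compact support. Let $\Psi\in C_c^\infty(\mathbf C^{m+1})$. By (7), Lemma 1 applies to $F$ at each point of the compact set $\{(P,0)\}\times\operatorname{supp}\Psi$, for every $\beta<\alpha$. Finitely many of the neighborhoods it provides cover this set, and they contain a set $B'\times T\times\operatorname{supp}\Psi$ with $B'$ a neighborhood of $P$ and $T$ a neighborhood of $0$. If $\operatorname{supp}\varphi\subset B'$ and $\operatorname{supp}\chi\subset T$, a partition of unity writes $\varphi\chi\Psi$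 as a finite sum of functions to which Lemma 1 applies. So if the supports of $\varphi$ and $\chi$ are small enough, depending on $\operatorname{supp}\Psi$, then for all $\beta<\alpha$ and all $\kappa\in C_c^\infty((0,\infty))$
$$\int_0^\infty\frac1{2\pi}\int_0^{2\pi}I_\Psi(re^{i\gamma})\,d\gamma\ \kappa(r/R)\,\frac{dr}r=O(R^{-2\beta})\qquad(R\to\infty).\tag{8}$$

## 8. Cancelling the phase with a Schwartz function

We now choose $\Psi$ so that no oscillation is left. Write
$$\omega=\mu\tau^{kN},\qquad Y_l=\mu\tau^{k(N-e_l)}\ell_l=\omega\,\tau^{-ke_l}\ell_l\quad(\tau\ne0).$$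
Since $q$ is a quadratic form, and by the weighted homogeneity in (5),
$$\frac{q(Y)}\omega=\omega\,q(\omega^{-1}Y)=\omega\,q\big((\tau^{-ke_l}\ell_l)_l\big)=\omega\,\tau^{-kN}q(\ell)=\mu f.\tag{9}$$
This is the second use of the product structure: the phase $\mu f$ is a function of the variables $(Y,\omega)$ of the Fourier transform alone.

Choose $\Theta\in C_c^\infty(\mathbf C^m\times\mathbf C^*)$ with $\Theta\ge0$, and $\Theta\ge1$ on $\{|Y_l|\le2\ \forall l,\ 1\le|\omega|\le2\}$. Since $\Theta$ vanishes near $\omega=0$, the function $\Theta\,e^{-2i\operatorname{Re}(q(Y)/\omega)}$ is smooth with compact support, so there is $\Psi_0\in\mathcal S(\mathbf C^{m+1})$ with $\widehat\Psi_0=\Theta\,e^{-2i\operatorname{Re}(q(Y)/\omega)}$. By (9),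
$$I_{\Psi_0}(\mu)=\int\varphi\,\chi\,\Theta(Y,\omega)\,dx\,d\tau\ge0 .$$

For $R>0$ let
$$D(R)=\{x\in B_0:|\ell_l(x)|\le R^{-e_l/N}\ \forall l\},\qquad V(R)=\operatorname{vol}D(R).$$
$V$ is nonincreasing and bounded by $\operatorname{vol}(B_0)<\infty$. Since the $x_j$ occur among the $\ell_l$, $D(R)$ shrinks to $P$ as $R\to\infty$.

**Lemma 3.** If $\varphi=1$ near $P$ and $\chi=1$ near $0$, then there is $r_0=r_0(\varphi,\chi)$ such that for $r=|\mu|\ge r_0$
$$I_{\Psi_0}(\mu)\ge c_0\,r^{-2/(kN)}V(r),\qquad c_0=\operatorname{area}\{1\le|\eta|\le2^{1/(kN)}\}.\tag{10}$$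

*Proof.* Substitute $\tau=r^{-1/(kN)}\eta$. Then
$$|\omega|=|\eta|^{kN},\qquad|Y_l|=r^{e_l/N}|\eta|^{k(N-e_l)}|\ell_l(x)|,\qquad d\tau=r^{-2/(kN)}d\eta.\tag{11}$$
If $x\in D(r)$ and $1\le|\eta|\le2^{1/(kN)}$, then $|Y_l|\le|\eta|^{k(N-e_l)}\le2$ and $1\le|\omega|\le2$, so $\Theta\ge1$. For $r$ large, $\varphi=1$ on $D(r)$ and $\chi(\tau)=1$ for all these $\tau$, because $|\tau|\le(2/r)^{1/(kN)}$. The integrand is nonnegative everywhere, so integrating over these $(x,\eta)$ only gives (10). $\square$

## 9. Truncating to compact support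

The upper bound (8) is available only for $\Psi$ of compact support, and $\Psi_0$ does not have it. We approximate $\Psi_0$ and must control the error by a small multiple of the main term $r^{-2/(kN)}V(r)$. The tails of the error see the larger sets $D(rt^{-N})$, $t\ge1$, so the control is in terms of a maximal function. Fix an integer $L>2A$, put $a=L+1$, and set
$$V^*(r)=\sup_{t\ge1}t^{-L}V(rt^{-N})=r^{-L/N}\sup_{0<R'\le r}\psi(R'),\qquad\psi(R)=R^{L/N}V(R).\tag{12}$$
The two expressions agree by putting $R'=rt^{-N}$. $V^*$ is finite because $V$ is bounded.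

**The approximations.** The error must vanish to high order at $\omega=0$, since there the map $(x,\tau)\mapsto Y$ gives no decay; so we truncate a primitive of $\Psi_0$ in $w$. Integration by parts gives $\widehat{\partial_w\Psi}=-i\omega\widehat\Psi$. Since $\widehat\Psi_0$ vanishes near $\omega=0$, the function $(-i\omega)^{-a}\widehat\Psi_0$ is in $C_c^\infty$; let $\Psi_0'\in\mathcal S$ be the function with this transform, so that $\Psi_0=\partial_w^a\Psi_0'$. Let $\xi\in C_c^\infty(\mathbf C^{m+1})$ with $\xi=1$ near $0$, and for $j\ge1$ put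
$$\Psi_j=\partial_w^a\big(\xi(\cdot/j)\Psi_0'\big)\in C_c^\infty(\mathbf C^{m+1}).$$
Then $\widehat\Psi_0-\widehat\Psi_j=(-i\omega)^a\widehat{\Delta_j}$ with $\Delta_j=(1-\xi(\cdot/j))\Psi_0'$. All derivatives of $1-\xi(\cdot/j)$ are bounded uniformly in $j$ and supported where $|(y,w)|\ge\delta j$ for a fixed $\delta>0$, so $\Delta_j\to0$ in $\mathcal S$, hence $\widehat{\Delta_j}\to0$ in $\mathcal S$. Therefore
$$|\widehat\Psi_0-\widehat\Psi_j|(Y,\omega)\le\varepsilon_j\,|\omega|^a(1+|\omega|)^{-a-3}\big(1+\max_l|Y_l|\big)^{-a},\qquad\varepsilon_j\to0.\tag{13}$$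

**Lemma 4.** $|I_{\Psi_0}(\mu)-I_{\Psi_j}(\mu)|\le C\varepsilon_j\,r^{-2/(kN)}V^*(r)$ for $r=|\mu|>0$, with $C$ independent of $j,\varphi,\chi,\mu$.

*Proof.* Since $0\le\varphi,\chi\le1$, the left side is at most the integral of the right side of (13) over $B_0\times\mathbf C$. Put
$$\rho(x)=\max_l\big(r^{e_l/N}|\ell_l(x)|\big)^{1/e_l}.$$
The condition $\rho(x)\le t$ means $|\ell_l(x)|\le t^{e_l}r^{-e_l/N}=(rt^{-N})^{-e_l/N}$ for all $l$, so $\operatorname{vol}\{x\in B_0:\rho\le t\}=V(rt^{-N})$.

First we bound $\max_l|Y_l|$ from below. If $\rho(x)\ge1$, choose $l$ attaining the maximum. By (11), $|Y_l|=|\eta|^{k(N-e_l)}\rho^{e_l}\ge\min(1,|\eta|)^{kN}\rho$, since $k(N-e_l)\le kN$ and $e_l\ge1$; and $\rho\ge\frac12(1+\rho)$. If $\rho(x)<1$, then $1\ge\frac12(1+\rho)$. In both cases $1+\max_l|Y_l|\ge\frac12\min(1,|\eta|)^{kN}(1+\rho)$, so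
$$\big(1+\max_l|Y_l|\big)^{-a}\le2^a\min(1,|\eta|)^{-kNa}(1+\rho)^{-a}.$$
With (11) and (13), the left side of the lemma is at most
$$2^a\varepsilon_j\,r^{-2/(kN)}\int_{\mathbf C}|\eta|^{kNa}(1+|\eta|^{kN})^{-a-3}\min(1,|\eta|)^{-kNa}\,d\eta\ \int_{B_0}(1+\rho)^{-a}\,dx .$$
The integrand in $\eta$ is bounded near $0$, thanks to the factor $|\omega|^a$, and is $O(|\eta|^{-3kN})$ at infinity with $3kN>2$. So the $\eta$-integral is a finite constant. In the $x$-integral we split $B_0$ into $\{\rho\le1\}$ and the shells $\{2^i<\rho\le2^{i+1}\}$, $i\ge0$: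
$$\int_{B_0}(1+\rho)^{-a}dx\le V(r)+\sum_{i\ge0}2^{-ia}\,V\big(r2^{-(i+1)N}\big)\le\Big(1+\sum_{i\ge0}2^{-ia+(i+1)L}\Big)V^*(r),$$
by (12) with $t=1$ and $t=2^{i+1}$. The sum is $2^L\sum_i2^{-i}=2^{L+1}$, because $a=L+1$. $\square$

## 10. The volume of $D(R)$ and the end of the proof of Theorem A

**Lemma 5.** There are $c>0$ and $R_0$ with $V(R)\ge cR^{-2A/N}$ for $R\ge R_0$.

*Proof.* Let $\sigma:\widetilde X\to X$ be a model on which $E$ is a divisor. Near a general point of $E$, which maps to $P$, take coordinates $(t,z)$ on a small polydisc with image in $B_0$, such that $E=\{t=0\}$, such that $|\sigma^*\ell_l|\le C_1|t|^{e_l}$ for all $l$ with some $C_1\ge1$ (possible as $\operatorname{ord}_E(\ell_l)\ge e_l$), and such that the complex Jacobian determinant of $\sigma$ is $t^{A-1}$ times a unit bounded away from $0$. If $|t|\le C_1^{-1}R^{-1/N}$, then $|\sigma^*\ell_l|\le C_1\cdot C_1^{-e_l}R^{-e_l/N}\le R^{-e_l/N}$, because $e_l\ge1$. So the image of this part of the polydisc lies in $D(R)$. As $\sigma$ is injective off a null set, the change of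 variables formula gives, for $R$ large,
$$V(R)\ge c'\int_{|t|\le C_1^{-1}R^{-1/N}}|t|^{2(A-1)}\,dt=cR^{-2A/N}.\qquad\square$$

**Good radii.** Lemmas 3 and 4 compare well at $r$ only if $V^*(r)\lesssim V(r)$; we show that this happens along a sequence. Since $L>2A$, Lemma 5 gives $\psi(R)\ge cR^{(L-2A)/N}\to\infty$, while $\psi$ is bounded on bounded intervals. Put $s(R)=\sup_{0<R'\le R}\psi(R')$. Given $T$, choose $T'\ge T$ with $s(T')>2s(T)$, and then $R'\le T'$ with $\psi(R')>\frac12s(T')$. Then $\psi(R')>s(T)$, so $R'>T$; and $\psi(R')\ge\frac12s(R')$. As $T$ was arbitrary, there is a sequence $R_\nu\to\infty$ with $\psi(R_\nu)\ge\frac12s(R_\nu)$. For $r\in[R_\nu/2,R_\nu]$ it follows from (12) that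
$$V(r)\ge V(R_\nu),\qquad V^*(r)\le2^{L/N}R_\nu^{-L/N}s(R_\nu)\le2^{L/N+1}R_\nu^{-L/N}\psi(R_\nu)=2^{L/N+1}V(R_\nu).\tag{14}$$

**The lower bound for a compactly supported $\Psi_j$.** We make the choices in the one order that works. First choose $j$ with $C\varepsilon_j2^{L/N+1}\le c_0/2$; this is possible before choosing $\varphi,\chi$ because $C$ does not depend on them. Then choose $\varphi,\chi$ with values in $[0,1]$, equal to $1$ near $P$ and near $0$ respectively, with supports so small that (8) holds for $\Psi=\Psi_j$. By Lemma 3, Lemma 4, (14) and Lemma 5, for $\nu$ large and all $\mu$ with $|\mu|=r\in[R_\nu/2,R_\nu]$,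
$$\operatorname{Re}I_{\Psi_j}(\mu)\ge r^{-2/(kN)}\big(c_0V(r)-C\varepsilon_jV^*(r)\big)\ge\tfrac{c_0}2R_\nu^{-2/(kN)}V(R_\nu)\ge c''R_\nu^{-2(A+1/k)/N}$$
with $c''>0$ independent of $\nu$.

**Comparison.** We set this against the upper bound. Take $0\le\kappa\in C_c^\infty((\frac12,1))$, $\kappa\not\equiv0$, and use (8) for $\Psi_j$ with $R=R_\nu$; only $r\in[R_\nu/2,R_\nu]$ matter, and $\int\kappa(r/R_\nu)\frac{dr}r=\int\kappa(\rho)\frac{d\rho}\rho>0$ is constant. Taking real parts,
$$R_\nu^{-2(A+1/k)/N}=O(R_\nu^{-2\beta})\qquad(\nu\to\infty),$$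
that is, $\beta\le(A+\frac1k)/N$. This holds for every $\beta<\alpha$, and the whole construction can be made for every $k\ge1$. Hence $\alpha\le A/N$, which is (4). By Lemma 2 this proves Theorem A, and with it the Corollary: inequality (1) always holds. $\blacksquare$

## 11. General linear combinations attain the threshold

We prove Theorem B.

**Upper bound.** No element of $\mathfrak c\,\mathcal O_{X,P}$ exceeds the threshold. Let $b_j=g_jh_j$ with $g_j,h_j\in\mathfrak m_P$. If $0\ne f=\sum u_jb_j=\sum(u_jg_j)h_j$ with $u_j\in\mathcal O_{X,P}$, then after shrinking $X$ Theorem A gives $\widetilde\alpha_P(f)\le\operatorname{lct}_P\big((u_jb_j)_j\big)\le\operatorname{lct}_P(\mathfrak c)$.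

**A resolution adapted to a general member.** We compute $\operatorname{lct}_P(f)$ for a general $f=\sum\lambda_jb_j$. Let $\sigma:\widetilde X\to X$ be a log resolution of $\mathfrak c$ that is an isomorphism over $X\smallsetminus V(\mathfrak c)$. Write $\mathfrak c\,\mathcal O_{\widetilde X}=\mathcal O_{\widetilde X}(-\sum a_iE_i)$ with all $a_i>0$, and let $A_i$ be the log discrepancy of $E_i$. Every exceptional divisor lies over $V(\mathfrak c)$, so it is one of the $E_i$. After shrinking $X$ around $P$, all $\sigma(E_i)$ contain $P$, so $\operatorname{lct}_P(\mathfrak c)=\min_iA_i/a_i$. The $\sigma^*b_j$ generate the line bundle $\mathcal O_{\widetilde X}(-\sum a_iE_i)$, so they span a base-point-free linear system. By Bertini's theorem, applied on $\widetilde X$ and on the strata of $\sum E_i$, for general $\lambda$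
$$\sigma^*\operatorname{div}(f)=\sum a_iE_i+H,\tag{15}$$
where $H$ is smooth (possibly empty), contains no $E_i$, and $H+\sum E_i$ has simple normal crossings; also $f\ne0$. Shrinking $X$ further, we may assume that the image of every component of $H$ contains $P$. We claim
$$\operatorname{lct}_P(f)=\min\{1,\operatorname{lct}_P(\mathfrak c)\},\qquad\text{and } H\ne\emptyset\ \text{ if }\ \operatorname{lct}_P(\mathfrak c)>1.\tag{16}$$
By (15), $\sigma$ is a log resolution of $f$. The components of $H$ are not exceptional, as all exceptional divisors are among the $E_i$; so they have log discrepancy $1$, and multiplicity $1$ in (15). If $H\ne\emptyset$, the first formula follows. If $H=\emptyset$, then $\operatorname{lct}_P(f)=\min_iA_i/a_i=\operatorname{lct}_P(\mathfrak c)$. In that case, as $f(P)=0$, the divisor $\operatorname{div}(f)$ has a component through $P$, whose strict transform must be some non-exceptional $E_i$, with $A_i=1$ and $a_i\ge1$. So $\operatorname{lct}_P(\mathfrak c)\le1$, and (16) holds again.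

**The case $\operatorname{lct}_P(\mathfrak c)\le1$.** Here the relation with the log canonical threshold is enough: $\widetilde\alpha_P(f)\ge\operatorname{lct}_P(f)=\operatorname{lct}_P(\mathfrak c)$.

**The case $\operatorname{lct}_P(\mathfrak c)>1$.** Here we check the hypotheses of (MP2). No $E_i$ is non-exceptional, for such an $E_i$ would have $A_i=1$, $a_i\ge1$ and give $\operatorname{lct}_P(\mathfrak c)\le1$. So all $E_i$ are exceptional, and they are all the exceptional divisors. By (15) the strict transform of $D=\operatorname{div}(f)$ is $H$, which is nonempty by (16) and smooth, hence reduced; therefore $D$ is reduced. Since $f\in\mathfrak c$, we have $V(\mathfrak c)\subseteq D$, so $\sigma$ is an isomorphism over $X\smallsetminus D$, and it is a log resolution of $(X,D)$ with smooth strict transform. With $k_i=A_i-1$, (MP2) gives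
$$\widetilde\alpha_P(f)\ge\min_i\frac{A_i}{a_i}=\operatorname{lct}_P(\mathfrak c).$$

In both cases the upper bound gives equality, so a general linear combination of the $b_j$ attains the maximum. $\blacksquare$
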